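\title{Elements that generate a nilpotent group with every element need not form a subgroup}

\begin{abstract}
For a group $G$, let $\operatorname{nil}(G)$ be the set of all $g\in G$ such that $\langle g,h\rangle$ is nilpotent for every $h\in G$. In finite groups, in groups with the maximal condition on subgroups and in finitely generated solvable groups, this set is the hypercenter. We show that in general it is not a subgroup. For every prime $p$ there is a residually finite $p$-group $G$ generated by three elements of $\operatorname{nil}(G)$ in which the product of two of the generators lies outside $\operatorname{nil}(G)$; there are also torsion-free examples, and examples in which the two factors commute. The groups are subgroups of $1+A^+$ for a graded algebra $A$ with $A^+$ nil. The algebra is built by an argument of Golod--Shafarevich type, organized in dyadic blocks so that one prescribed $2$-generated subalgebra stays infinite-dimensional.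
\end{abstract}

\section{The question and the results}\label{sec:intro}

For a group $G$ put
\[
\operatorname{nil}(G)=\{g\in G:\ \langle g,h\rangle \text{ is nilpotent for every } h\in G\}.
\]
If ``nilpotent'' is replaced by ``abelian'', the same definition gives the center $Z(G)$, so $\operatorname{nil}(G)$ is a natural candidate for a nilpotent analog of the center. There is a second candidate. The upper central series is defined by $Z_0(G)=1$ and $Z_{\alpha+1}(G)/Z_\alpha(G)=Z(G/Z_\alpha(G))$, with unions at limit ordinals, and its last term is the \emph{hypercenter} $Z^*(G)$. The finite terms lie in $\operatorname{nil}(G)$: if $g\in Z_n(G)$ and $H=\langle g,h\rangle$, then $g\in Z_n(H)$, so $H/Z_n(H)$ is cyclic and $H=Z_{n+1}(H)$. In the symmetric group $S_3$ both candidates are trivial, because the center is trivial and every nonidentity element generates $S_3$ together with a suitable second element.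

It is known that $\operatorname{nil}(G)=Z^*(G)$, and in particular that $\operatorname{nil}(G)$ is a subgroup, if $G$ is finite, more generally if $G$ satisfies the maximal condition on subgroups, and if $G$ is finitely generated and solvable. The question for arbitrary groups comes from \cite{JS}:

\begin{quote}
\emph{Is $\operatorname{nil}(G)$ a subgroup of $G$ for every group $G$?}
\end{quote}

The set $\operatorname{nil}(G)$ contains $1$ and is closed under powers, inverses included, since $\langle g^n,h\rangle\le\langle g,h\rangle$; it is also closed under conjugation. So only products are in doubt, and the analogy with the center and the known cases suggest the answer yes. There is one reason for caution. If $a,b\in\operatorname{nil}(G)$, the group $\langle ab,h\rangle$ lives in the $3$-generated group $\langle a,b,h\rangle$, while the hypothesis speaks only of $2$-generated subgroups and puts no bound on their nilpotency classes. We show that this gap is real and that the answer is no.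

Recall that a \emph{$p$-group} is a group in which every element has order a power of $p$, and that $G$ is \emph{residually} $\mathcal P$ if every nonidentity element of $G$ has nontrivial image in some quotient of $G$ with property $\mathcal P$.

\begin{theorem}\label{thm:three}
For every prime $p$ there is an infinite, residually finite $p$-group $G=\langle a,b,c\rangle$ with $a,b,c\in\operatorname{nil}(G)$ such that $\langle ab,ac\rangle$ is not nilpotent. Hence $ab\notin\operatorname{nil}(G)$, and $\operatorname{nil}(G)$ is not a subgroup. There is also a torsion-free, residually (torsion-free nilpotent) group $G=\langle a,b,c\rangle$ with $a,b,c\in\operatorname{nil}(G)$ and $\langle ab,ac\rangle$ not nilpotent.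
\end{theorem}

The number three is least possible: if $G=\langle a,b\rangle$ with $a\in\operatorname{nil}(G)$, then $G$ is nilpotent by definition, and so $\operatorname{nil}(G)=G$. One might still hope that $\operatorname{nil}(G)$ is closed under products of commuting elements. It is not.

\begin{theorem}\label{thm:commuting}
For every prime $p$ there is a residually finite $p$-group $G=\langle a,b,h\rangle$ with $a,b\in\operatorname{nil}(G)$, $ab=ba$, and $\langle ab,h\rangle$ not nilpotent. Here $a$ and $b$ both have order $p$ if $p$ is odd, and $a^2=b^4=1$ if $p=2$. There is also a torsion-free group $G$ with commuting elements $a,b\in\operatorname{nil}(G)$ and an element $h$ such that $\langle ab,h\rangle$ is not nilpotent.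
\end{theorem}

The proofs rest on one comparison of growth rates. Section~\ref{sec:groups} reduces both theorems to the construction of a graded algebra in which certain elements $v$ of degree one generate a nilpotent subalgebra with every $u$, while one pair $s,r$ generates an infinite-dimensional subalgebra. To make a pair $v,u$ nilpotent one must kill the words of some length $L$ in $v$ and $u$. There are $2^L$ of them, as many as there are words in $s$ and $r$; but if $v^K=0$ is imposed first, only the words without the factor $v^K$ remain to be killed, and these are exponentially fewer. Section~\ref{sec:blocks} sets up the bookkeeping that makes this comparison rigorous, Section~\ref{sec:example} carries it out by hand for a single pair, and Section~\ref{sec:main} treats all pairs at once. The theorems follow in Sections~\ref{sec:three} and~\ref{sec:commuting}.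

\section{Groups from graded nil algebras}\label{sec:groups}

Algebras are associative, over a field $F$, and a product of subspaces means the span of the products. In this section $A=\bigoplus_{k\ge0}A_k$ is a graded algebra with $A_0=F\cdot1$ and $\dim A_k<\infty$ for all $k$; we put $A_{\ge k}=\bigoplus_{i\ge k}A_i$ and $A^+=A_{\ge1}$, and we assume that $A^+$ is \emph{nil}, that is, every element of $A^+$ is nilpotent. Then $1+A^+$ is a group under multiplication, with $(1+u)^{-1}=1-u+u^2-\cdots$ a finite sum.

Group commutators are $[g,h]=g^{-1}h^{-1}gh$ and $[g_1,\dots,g_{i+1}]=[[g_1,\dots,g_i],g_{i+1}]$. A group $H$ is nilpotent of class at most $c$ if $\gamma_{c+1}(H)=1$, where $\gamma_1(H)=H$ and $\gamma_{i+1}(H)=[\gamma_i(H),H]$. For units $g,h$ of any algebra, $[g,h]=1+g^{-1}h^{-1}(gh-hg)$, which can be written as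
\begin{equation}\label{eq:comm}
[g,h]=1+g^{-1}h^{-1}\bigl((g-1)(h-1)-(h-1)(g-1)\bigr).
\end{equation}
This identity carries nilpotency in both directions between groups and algebras.

\begin{lemma}\label{lem:unipotent}
Let $R$ be a subspace of a unital algebra with $R^2\subseteq R$ and $R^N=0$. Then $1+R$ is a nilpotent group.
\end{lemma}

\begin{proof}
Each $1+R^i$ is closed under products and, by the geometric series, under inverses. If $g\in1+R^i$ and $h\in1+R$, then \eqref{eq:comm} gives $[g,h]\in1+R^{i+1}$. By induction $\gamma_i(1+R)\subseteq1+R^i$, so $\gamma_N(1+R)=1$.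
\end{proof}

Call $v\in A^+$ \emph{pairwise nilpotent} if for every $u\in A^+$ there is an $N$ such that every product of $N$ factors from $\{v,u\}$ is zero.

\begin{lemma}\label{lem:in}
Let $G\le1+A^+$ and let $v\in A^+$ be pairwise nilpotent with $1+v\in G$. Then $1+v\in\operatorname{nil}(G)$.
\end{lemma}

\begin{proof}
Let $1+u\in G$, let $N$ be as in the definition, and let $R$ be the span of all nonempty products of factors from $\{v,u\}$. Then $R^N$ is spanned by products of at least $N$ such factors, so $R^N=0$. By Lemma~\ref{lem:unipotent}, the group $1+R$, which contains $1+v$ and $1+u$, is nilpotent.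
\end{proof}

For the opposite direction we need a way to recognize that $\langle g,h\rangle$ is \emph{not} nilpotent. The grading lets us look only at the components of degree one.

\begin{lemma}\label{lem:out}
Let $s,r\in A_1$, $g\in1+s+A_{\ge2}$ and $h\in1+r+A_{\ge2}$. If $\langle g,h\rangle$ is nilpotent, then the subalgebra $R$ of $A$ generated by $s$ and $r$ is finite-dimensional.
\end{lemma}

\begin{proof}
Write $[\alpha,\beta]_{\mathrm L}=\alpha\beta-\beta\alpha$, and call the elements $[\dots[[t_1,t_2]_{\mathrm L},t_3]_{\mathrm L},\dots,t_i]_{\mathrm L}$ with $t_1,\dots,t_i\in\{s,r\}$ and $i\ge1$ the \emph{left-normed Lie commutators} of length $i$. They are homogeneous of degree $i$.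

\emph{Long Lie commutators vanish.} If $g_1\in1+\alpha+A_{\ge i+1}$ and $g_2\in1+\beta+A_{\ge j+1}$ with $\alpha\in A_i$, $\beta\in A_j$ and $i,j\ge1$, then \eqref{eq:comm} gives $[g_1,g_2]\in1+[\alpha,\beta]_{\mathrm L}+A_{\ge i+j+1}$, because $g_1^{-1}g_2^{-1}\in1+A^+$. By induction on $i$, a commutator $[g_1,\dots,g_i]$ with entries in $\{g,h\}$ lies in $1+\lambda+A_{\ge i+1}$, where $\lambda$ is the left-normed Lie commutator obtained by writing $s$ for $g$ and $r$ for $h$. If $\langle g,h\rangle$ has class at most $c$, these group commutators are trivial for $i>c$, so all left-normed Lie commutators of length greater than $c$ vanish. Let $l_1,\dots,l_q$ be those of length at most $c$, and let $\mathfrak g$ be their span.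

\emph{The space $\mathfrak g$ is closed under the bracket.} We show $[\mathfrak g,l]_{\mathrm L}\subseteq\mathfrak g$ for every left-normed $l$, by induction on its length. For $l\in\{s,r\}$ this holds because $\mathfrak g$ is the span of all left-normed Lie commutators. For $l=[l',t]_{\mathrm L}$ with $t\in\{s,r\}$, the Jacobi identity gives $[\xi,[l',t]_{\mathrm L}]_{\mathrm L}=[[\xi,l']_{\mathrm L},t]_{\mathrm L}-[[\xi,t]_{\mathrm L},l']_{\mathrm L}\in\mathfrak g$ for $\xi\in\mathfrak g$.

\emph{Ordered products span $R$.} This is the spanning half of the Poincar\'e--Birkhoff--Witt argument. Since $s$ and $r$ are among the $l_i$, and all $l_i$ lie in $R$, the algebra $R$ is spanned by the products $l_{i_1}\cdots l_{i_n}$. We claim that each of them is a linear combination of ordered products $l_1^{k_1}\cdots l_q^{k_q}$, and argue by induction on $n$ and, for fixed $n$, on the number of inversions of $(i_1,\dots,i_n)$. If two neighbors $l_jl_i$ have $j>i$, replace them by $l_il_j+[l_j,l_i]_{\mathrm L}$. The first term gives a product with one inversion fewer, and the second, being a linear combination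 of the $l$'s, gives products of $n-1$ factors.

Each $l_i$ lies in $A^+$ and so is nilpotent. Hence only finitely many ordered products are nonzero.
\end{proof}

The last line is the one place where the nil hypothesis enters, and it cannot be avoided: in the unit group of the power series ring $F[[s,r]]$ the elements $1+s$ and $1+r$ commute, yet $s$ and $r$ generate an infinite-dimensional algebra.

\begin{lemma}\label{lem:torsion}
If $F=\mathbb F_p$, every subgroup of $1+A^+$ is a residually finite $p$-group. If $F=\mathbb Q$, every subgroup of $1+A^+$ is torsion-free and residually (torsion-free nilpotent).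
\end{lemma}

\begin{proof}
These properties pass to subgroups, so we consider $1+A^+$ itself. For each $k$, reduction modulo the ideal $A_{\ge k}$ maps it onto the group $\Gamma_k=1+A^+/A_{\ge k}$, which is nilpotent by Lemma~\ref{lem:unipotent}. Since $\bigcap_kA_{\ge k}=0$, every nonidentity element survives in some $\Gamma_k$.

If $F=\mathbb F_p$, then $\Gamma_k$ is finite because each $A_i$ is finite, and $(1+u)^{p^j}=1+u^{p^j}=1$ for $u\in A^+$ and large $j$. If $F=\mathbb Q$, let $u\ne0$ in $A^+$ or in $A^+/A_{\ge k}$, and let $u_d$ be its nonzero homogeneous component of least degree. For $n\ge1$ the component of degree $d$ of $(1+u)^n$ is $nu_d\ne0$, so $(1+u)^n\ne1$. Thus $1+A^+$ and all $\Gamma_k$ are torsion-free.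
\end{proof}

For $x,y\in A_1$ we have $(1+x)(1+y)=1+(x+y)+xy$: in degree one, the product in the group is the sum in the algebra. By Lemmas~\ref{lem:in} and~\ref{lem:out}, it therefore suffices to construct $A$ with pairwise nilpotent elements $x,y\in A_1$ such that $x+y$ and some further element of $A_1$ generate an infinite-dimensional subalgebra.

\section{Dyadic blocks}\label{sec:blocks}

Let $T=F\langle X\rangle=\bigoplus_{k\ge0}T_k$ be the free unital algebra on a finite set $X$, graded by degree, and $T^+=\bigoplus_{k\ge1}T_k$. The words in $X$ are called \emph{monomials}; those of length $k$ form a basis of $T_k$. The length of a word $\mu$ is $|\mu|$, and $[f]_e$ is the component of degree $e$ of $f\in T$.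

We want an ideal $I$ of $T$ that contains infinitely many prescribed relations but not the powers of a prescribed subspace $Y$. The difficulty is that $Y$ is small compared with $T$. A space of relations $S\subseteq T_L$ generates in degree $2L$ the sum of the $L+1$ overlapping spaces $T_iST_{L-i}$, each of dimension $|X|^L\dim S$, and this can exceed the dimension of the part of $T_{2L}$ that we wish to protect. A count of dimensions in $T$ is therefore useless. The remedy is to impose each relation only in aligned blocks whose lengths double from one level to the next. The passage to the next level is then a tensor square, under which the image of $Y$ can be followed exactly.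

Fix $\ell\ge1$ and put $\ell_n=2^n\ell$. Let $B\subseteq T_\ell$ and $S_n\subseteq T_{\ell_n}$ $(n\ge1)$ be subspaces, and define $W_n\subseteq T_{\ell_n}$ by
\begin{equation}\label{eq:W}
W_0=B,\qquad W_{n+1}=W_nT_{\ell_n}+T_{\ell_n}W_n+S_{n+1}.
\end{equation}
The part that comes from $B$ alone is
\[
B^{(n)}=\sum_{\alpha=0}^{2^n-1}T_{\alpha\ell}\,B\,T_{\ell_n-(\alpha+1)\ell}:
\]
cut the $\ell_n$ positions into $2^n$ blocks of length $\ell$ and place $B$ in one of them. The sum of the $W_n$ is not an ideal, so we set
\begin{equation}\label{eq:I}
I=\bigoplus_{k\ge0}I_k,\qquad I_k=\{f\in T_k:\ T_ifT_{i'}\subseteq W_n\text{ whenever } i+k+i'=\ell_n\}.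
\end{equation}
Thus $f\in I_k$ if $f$ falls into $W_n$ wherever it is placed among $\ell_n$ positions, for every $n$.

We use a standard fact: if $H'$ is a subspace of a vector space $H$, the kernel of $H^{\otimes m}\to(H/H')^{\otimes m}$ is $\sum_{i}H^{\otimes i}\otimes H'\otimes H^{\otimes(m-1-i)}$.

\begin{lemma}\label{lem:blocks}
Let $B$, $S_n$, $W_n$ and $I$ be as above.
\begin{enumerate}
\item[(i)] If $m\le n$ and $0\le\alpha<2^{n-m}$, then $T_{\alpha\ell_m}W_mT_{\ell_n-(\alpha+1)\ell_m}\subseteq W_n$. In particular $B^{(n)}\subseteq W_n$.
\item[(ii)] Let $Y\subseteq T_\ell$ be a subspace and $d_n=\dim(Y^{2^n}+W_n)/W_n$. Then $d_{n+1}\ge d_n^2-\dim S_{n+1}$, with equality if $S_{n+1}=0$.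
\item[(iii)] $I$ is a homogeneous two-sided ideal, and $I_{\ell_n}\subseteq W_n$ for all $n$.
\item[(iv)] Let $L=\ell_m$, $k\ge2L$ and $f\in T_k$. If $f\in T_\delta W_mT_{k-\delta-L}$ for every $\delta$ with $0\le\delta<L$, then $f\in I$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Fix $m$ and use induction on $n$; for $n=m$ there is nothing to prove. Let $n>m$. Since $\ell_m$ divides $\ell_{n-1}$, the block $[\alpha\ell_m,(\alpha+1)\ell_m)$ lies in the left or in the right half of $[0,\ell_n)$. By induction the space lies in $W_{n-1}T_{\ell_{n-1}}$ in the first case and in $T_{\ell_{n-1}}W_{n-1}$ in the second.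

(ii) Multiplication is an isomorphism $T_{\ell_n}\otimes T_{\ell_n}\to T_{\ell_{n+1}}$, since it is a bijection on the monomial bases. By the fact just recalled,
\[
T_{\ell_{n+1}}/(W_nT_{\ell_n}+T_{\ell_n}W_n)\cong(T_{\ell_n}/W_n)^{\otimes2}.
\]
The image of $Y^{2^{n+1}}=Y^{2^n}Y^{2^n}$ in this space is the tensor square of the image of $Y^{2^n}$ in $T_{\ell_n}/W_n$, so it has dimension $d_n^2$. Factoring out the image of $S_{n+1}$ lowers this dimension by at most $\dim S_{n+1}$.

(iii) Each $I_k$ is a subspace. If $f\in I_k$, $t\in T_1$ and $i+(k+1)+i'=\ell_n$, then $T_i(ft)T_{i'}\subseteq T_ifT_{i'+1}\subseteq W_n$ and $T_i(tf)T_{i'}\subseteq T_{i+1}fT_{i'}\subseteq W_n$, so $ft,tf\in I_{k+1}$. As $T_1$ generates $T$, the space $I$ is an ideal. Taking $i=i'=0$ gives $I_{\ell_n}\subseteq W_n$.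

(iv) Let $i+k+i'=\ell_n$; then $\ell_n\ge2L$, so $n>m$. Put $\alpha=\lceil i/L\rceil$ and $\delta=\alpha L-i$, so that $0\le\delta<L$ and $(\alpha+1)L=i+\delta+L<\ell_n$. Then
$T_ifT_{i'}\subseteq T_{\alpha L}W_mT_{\ell_n-(\alpha+1)L}\subseteq W_n$ by (i).
\end{proof}

Parts (ii) and (iii) keep the powers of $Y$ out of $I$ as long as the $S_n$ are small. Part (iv) brings relations into $I$: an element of degree at least $2L$ covers an aligned block of length $L$ wherever it is placed, so it is enough to control its \emph{windows} $[\delta,\delta+L)$.

\section{One pair, by hand}\label{sec:example}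

The size of the spaces $S_n$ will be governed by the following numbers. For $K\ge2$ let $c_K(t)$ be the number of words of length $t$ in two letters $V,U$ that do not contain $V^K$ as a factor; call these words \emph{$V^K$-free}.

\begin{lemma}\label{lem:count}
For all $t\ge0$,
\[
c_2(t)\le2\cdot1.7^{\,t},\qquad 1.8^{\,t}\le c_3(t)\le2\cdot1.85^{\,t},\qquad 1.9^{\,t}\le c_4(t).
\]
\end{lemma}

\begin{proof}
For $t<K$ we have $c_K(t)=2^t$. For $t\ge K$, a $V^K$-free word is $V^{i-1}U\omega$ for a unique $i\in\{1,\dots,K\}$, where $\omega$ is an arbitrary $V^K$-free word of length $t-i$; hence $c_K(t)=c_K(t-1)+\dots+c_K(t-K)$. So a bound $c_K(t)\le2\theta^t$ propagates by induction if $1+\theta+\dots+\theta^{K-1}\le\theta^K$, and a bound $c_K(t)\ge\theta^t$ propagates if the reverse inequality holds. The four inequalities needed are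
\begin{gather*}
1+1.7=2.7\le2.89=1.7^2,\qquad 1+1.85+1.85^2=6.2725\le6.33<1.85^3,\\
1+1.8+1.8^2=6.04\ge5.832=1.8^3,\qquad 1+1.9+1.9^2+1.9^3=13.369\ge13.0321=1.9^4.
\end{gather*}
For $t<K$ the lower bounds hold since $2^t\ge\theta^t$, and the upper bounds since $1\le2$, $2\le2\theta$ and, for $K=3$, $4\le2\cdot1.85^2$.
\end{proof}

Now let $T=F\langle x,y,z\rangle$, $\ell=2$, and
\begin{equation}\label{eq:data}
B=\operatorname{span}(x^2,y^2,z^2),\quad s=x+y,\quad r=x+z,\quad Y=\operatorname{span}(ss,sr,rs,rr).
\end{equation}
These are the data for Theorem~\ref{thm:three}. Two properties make them work.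

First, $B$ costs $Y$ nothing. Modulo $B$,
\[
ss\equiv xy+yx,\quad sr\equiv xz+yx+yz,\quad rs\equiv xy+zx+zy,\quad rr\equiv xz+zx.
\]
In a linear combination that lies in $B$, the coefficient of $yz$ is that of $sr$ and the coefficient of $zy$ is that of $rs$, so these two vanish; then the coefficients of $xy$ and $xz$ are those of $ss$ and $rr$. Hence, in every characteristic,
\begin{equation}\label{eq:four}
\dim(Y+B)/B=4.
\end{equation}

Second, $B$ kills cubes of generators in every position. Let $v\in\{x,y,z\}$ and $i+3+i'=\ell_n$. One of $i$, $i+1$ is even, say equal to $2\alpha$, and $v^3=v^2v=vv^2$, so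
\begin{equation}\label{eq:cubes}
T_iv^3T_{i'}\subseteq T_{2\alpha}\,v^2\,T_{\ell_n-2\alpha-2}\subseteq B^{(n)}.
\end{equation}
Squares are killed only in even positions: $yx\cdot xy\notin B^{(1)}$, since $yx\otimes xy\neq0$ in $(T_2/B)^{\otimes2}$.

\begin{example}\label{ex:pair}
Let $u\in T_1$ be arbitrary. We make the pair $x,u$ nilpotent at level $1$, where blocks have length $4$. Of the $16$ words of length $4$ in $V,U$, exactly three contain $V^3$, namely $VVVV$, $VVVU$ and $UVVV$. Under $V\mapsto x$, $U\mapsto u$ their values are $x^2\cdot x^2$, $x^2\cdot xu$ and $ux\cdot x^2$, which lie in $BT_2+T_2B$ already. Let $S_1$ be the span of the values of the other $13$ words, and let $S_n=0$ for $n\ge2$. Then $W_1$ contains every product of four factors from $\{x,u\}$. A product of eight such factors has degree $8$, and each of its windows of length $4$ is a product of four factors, so it lies in $I$ by Lemma~\ref{lem:blocks}(iv). On the other hand $d_0=4$, $d_1\ge16-13=3$ and $d_{n+1}=d_n^2$ for $n\ge1$, so no $Y^{2^n}$ is contained in $I$. In $T/I$ the pair $x,u$ is nilpotent, while $s,r$ generate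 an infinite-dimensional subalgebra.
\end{example}

The example contains the whole idea: $16-13>0$. Without the relations $B$ we would have had $16-16$. Two obstacles remain. First, there are infinitely many pairs to treat. Measure the health of $Y$ by the growth rate per letter, $d_n^{1/\ell_n}$. In the example our bound on it drops from $2$ to $3^{1/4}<1.32$, and a second pair, treated at length $L$, may cost $c_3(L)\ge1.8^L$ dimensions, more than we can show to be left. The remedy is to wait: for large $L$ the cost is at most half of what is available, the rate drops only by the factor $2^{-1/L}$, and these factors have a product close to $1$ if the lengths grow fast. Second, $u$ need not be homogeneous of degree one. Then the ends of a window cut through the monomials of $u$, and the spaces $S_n$ must allow for the fragments.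

\section{The construction of the ideal}\label{sec:main}

\begin{proposition}\label{prop:main}
Let $F$ be a countable field, $T=F\langle X\rangle$ with $X$ finite, and $\ell\ge1$. Let $B,Y\subseteq T_\ell$ be subspaces, let $E\subseteq T_1\setminus\{0\}$ be finite and nonempty, and let $K\ge2$, $\sigma>1$, $C>0$. Assume that
\begin{enumerate}
\item[(a)] $\dim(Y+B)/B>\sigma^\ell$;
\item[(b)] $T_iv^KT_{i'}\subseteq B^{(n)}$ whenever $v\in E$ and $i+K+i'=\ell_n$;
\item[(c)] $c_K(t)\le C\sigma^t$ for all $t\ge0$.
\end{enumerate}
Then there is a homogeneous two-sided ideal $I\subseteq T^+$ of $T$ such that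
\begin{enumerate}
\item[(1)] for all $v\in E$ and $u\in T^+$ there is an $N$ such that every product of $N$ factors from $\{v,u\}$ lies in $I$;
\item[(2)] $Y^{2^n}\not\subseteq I$ for every $n\ge0$;
\item[(3)] if $f\in T_k$ and $T_ifT_{i'}\subseteq B^{(n)}$ whenever $i+k+i'=\ell_n$, then $f\in I$.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Step 1: the relations for one pair.} Let $v\in E$, $u\in T^+$ and $L\ge1$. For a word $\omega$ in $V,U$ let $\omega(v,u)$ be its value under $V\mapsto v$, $U\mapsto u$; the empty word has value $1$. Let $P$ be the set of suffixes and $Q$ the set of prefixes of the monomials that occur in $v$ or $u$; both are finite. Let $S(v,u,L)\subseteq T_L$ be the span of all elements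
\[
\pi\,[\omega(v,u)]_e\,\kappa\qquad\text{with }\pi\in P,\quad\kappa\in Q,\quad e=L-|\pi|-|\kappa|\ge0,\quad \omega\text{ a $V^K$-free word}.
\]
These are the possible contents of a window of length $L$: a fragment, a run of whole factors, and another fragment. Since $v,u\in T^+$, the component $[\omega(v,u)]_e$ vanishes unless $|\omega|\le e\le L$. Since $e$ is determined by $\pi$ and $\kappa$, hypothesis (c) and $\sigma>1$ give
\begin{equation}\label{eq:dimS}
\dim S(v,u,L)\le|P|\,|Q|\sum_{t=0}^{L}C\sigma^t\le C_{v,u}\,\sigma^L,\qquad C_{v,u}=\frac{C\,|P|\,|Q|\,\sigma}{\sigma-1}.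
\end{equation}
The fragments affect the constant but not the rate $\sigma$.

\emph{Step 2: the levels.} Since $F$ is countable and $X$ is finite, we can list $E\times T^+$ as $(v_1,u_1),(v_2,u_2),\dots$. Let $\lambda_0=(\dim(Y+B)/B)^{1/\ell}$, so $\lambda_0>\sigma$ by (a). Fix $\tau$ with $\sigma<\tau<\lambda_0$; the rate $\tau$ is the floor below which the growth of $Y$ will never fall. Choose an integer $M\ge0$ with $\lambda_02^{-2^{-M}}\ge\tau$, and then integers $M<m_1<m_2<\cdots$ such that, for each $j$, the length $L_j=\ell_{m_j}$ satisfies
\begin{equation}\label{eq:levels}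
L_j>|\mu|\text{ for every monomial $\mu$ occurring in $v_j$ or $u_j$},\qquad C_{v_j,u_j}\,\sigma^{L_j}\le\tfrac12\tau^{L_j}.
\end{equation}
This is possible because $\sigma<\tau$. Note that $m_j\ge M+j$, so $\sum_j1/L_j\le\sum_{j\ge1}2^{-M-j}=2^{-M}$. Put $S_{m_j}=S(v_j,u_j,L_j)$, put $S_n=0$ if $n$ is none of the $m_j$, and define $W_n$ and $I$ by \eqref{eq:W} and \eqref{eq:I}. By Lemma~\ref{lem:blocks}(iii), $I$ is a homogeneous ideal, and (3) holds because $B^{(n)}\subseteq W_n$.

\emph{Step 3: the powers of $Y$ survive.} Let $d_n=\dim(Y^{2^n}+W_n)/W_n$ and $\lambda_n=d_n^{1/\ell_n}$; for $n=0$ this is the $\lambda_0$ above. We prove by induction on $n$ that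
\begin{equation}\label{eq:rate}
\lambda_n\ge\lambda_0\prod_{j:\ m_j\le n}2^{-1/L_j}.
\end{equation}
The right side is at least $\lambda_02^{-2^{-M}}\ge\tau$, so \eqref{eq:rate} implies $\lambda_n\ge\tau$. For $n=0$ the product is empty. Assume \eqref{eq:rate} for $n$, and note that $d_n^2=\lambda_n^{\ell_{n+1}}$. If $n+1$ is none of the $m_j$, Lemma~\ref{lem:blocks}(ii) gives $d_{n+1}=d_n^2$, that is, $\lambda_{n+1}=\lambda_n$. If $n+1=m_j$, then $d_n^2=\lambda_n^{L_j}\ge\tau^{L_j}\ge2\dim S_{n+1}$ by \eqref{eq:dimS} and \eqref{eq:levels}, so $d_{n+1}\ge\frac12d_n^2$ and $\lambda_{n+1}\ge2^{-1/L_j}\lambda_n$. This proves \eqref{eq:rate}. Hence $d_n>0$, that is, $Y^{2^n}\not\subseteq W_n$. As $Y^{2^n}\subseteq T_{\ell_n}$ and $I_{\ell_n}\subseteq W_n$, we obtain (2). In particular $I\ne T$, so $I_0=0$ and $I\subseteq T^+$.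

\emph{Step 4: every pair becomes nilpotent.} Let $(v,u)=(v_j,u_j)$, $m=m_j$, $L=L_j$ and $N=2L$. Let $\omega=l_1\cdots l_N$ be a word of length $N$ in $V,U$. We show that each component $f=[\omega(v,u)]_k$ lies in $I$. If $k<N$, then $f=0$. So let $k\ge N=2L$ and $0\le\delta<L$; by Lemma~\ref{lem:blocks}(iv) it suffices to prove
\begin{equation}\label{eq:window}
f\in T_\delta\,W_m\,T_{k-\delta-L}.
\end{equation}
Let $\xi_t(\mu)\in F$ be the coefficient of the monomial $\mu$ in the value of $l_t$. Then
\[
f=\sum\xi_1(\mu_1)\cdots\xi_N(\mu_N)\,\mu_1\cdots\mu_N,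
\]
where the sum runs over the sequences $(\mu_1,\dots,\mu_N)$ with $\mu_t$ occurring in the value of $l_t$ and $|\mu_1\cdots\mu_N|=k$. We cannot treat these terms one at a time: the windows of the monomials $\mu_1\cdots\mu_N$ may span far more than $\sigma^L$ dimensions. Instead we fix only what happens at the two ends of the window and sum over everything else.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.8cm,y=1cm]
\draw (0,0) -- (14,0);
\draw[line width=1.6pt] (3.5,0) -- (10.5,0);
\foreach \p in {0,1.4,2.5,5,6.2,7.9,9,11.6,12.7,14} \draw (\p,-0.12) -- (\p,0.12);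
\draw[dashed] (3.5,-0.15) -- (3.5,0.75) node[above] {$\delta$};
\draw[dashed] (10.5,-0.15) -- (10.5,0.75) node[above] {$\delta+L$};
\node at (3.0,0.36) {$\mu'$};
\node at (4.25,0.32) {$\pi$};
\node at (7,0.36) {$\mu_{\beta+1}\cdots\mu_{\gamma-1}$};
\node at (9.75,0.32) {$\kappa$};
\node at (11.1,0.36) {$\mu''$};
\node at (0,-0.4) {$0$};
\node at (2.5,-0.4) {$k_{\beta-1}$};
\node at (5,-0.4) {$k_{\beta}$};
\node at (9,-0.4) {$k_{\gamma-1}$};
\node at (11.6,-0.4) {$k_{\gamma}$};
\node at (14,-0.4) {$k$};
\end{tikzpicture}
\caption{A product $\mu_1\cdots\mu_N$ of monomials of total length $k$, with ticks at the boundaries $k_t=|\mu_1\cdots\mu_t|$. The window $[\delta,\delta+L)$ (thick) cuts $\mu_\beta=\mu'\pi$ and $\mu_\gamma=\kappa\mu''$, and it contains the suffix $\pi$, the whole factors $\mu_{\beta+1},\dots,\mu_{\gamma-1}$ and the prefix $\kappa$.}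
\label{fig:window}
\end{figure}

For a sequence as above let $k_t=|\mu_1\cdots\mu_t|$, so that $0=k_0<k_1<\dots<k_N=k$. Since $0\le\delta<\delta+L\le k$, there are unique indices $\beta,\gamma$ with
\begin{equation}\label{eq:cut}
k_{\beta-1}\le\delta<k_\beta,\qquad k_{\gamma-1}<\delta+L\le k_\gamma .
\end{equation}
From $k_{\beta-1}<k_\gamma$ we get $\beta\le\gamma$, and $\beta=\gamma$ would give $|\mu_\beta|=k_\beta-k_{\beta-1}\ge L$, against \eqref{eq:levels}. So $\beta<\gamma$. Write $\mu_\beta=\mu'\pi$ with $|\mu'|=\delta-k_{\beta-1}$ and $\mu_\gamma=\kappa\mu''$ with $|\kappa|=\delta+L-k_{\gamma-1}$, as in Figure~\ref{fig:window}; then $\pi\in P$ and $\kappa\in Q$. Call $(\beta,\gamma,k_{\beta-1},\mu_\beta,k_{\gamma-1},\mu_\gamma)$ the \emph{type} of the sequence. The type determines $k_\beta$, $k_\gamma$, $\mu',\pi,\kappa,\mu''$ and $e=k_{\gamma-1}-k_\beta$, and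
\[
|\pi|+e+|\kappa|=(k_\beta-\delta)+(k_{\gamma-1}-k_\beta)+(\delta+L-k_{\gamma-1})=L .
\]
Fix a type that occurs. The conditions \eqref{eq:cut} involve only $k_{\beta-1},k_\beta,k_{\gamma-1},k_\gamma$. So a sequence has this type exactly when it has the given entries $\mu_\beta,\mu_\gamma$ in places $\beta,\gamma$ and the three stretches before, between and after them have total lengths $k_{\beta-1}$, $e$ and $k-k_\gamma$. The three stretches vary independently. Writing $\omega=\omega^-l_\beta\,\omega'\,l_\gamma\,\omega^+$ with $|\omega^-|=\beta-1$ and $|\omega^+|=N-\gamma$, we find that the sequences of this type contribute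
\[
\xi_\beta(\mu_\beta)\,\xi_\gamma(\mu_\gamma)\;\bigl([\omega^-(v,u)]_{k_{\beta-1}}\,\mu'\bigr)\bigl(\pi\,[\omega'(v,u)]_e\,\kappa\bigr)\bigl(\mu''\,[\omega^+(v,u)]_{k-k_\gamma}\bigr),
\]
where the three brackets have degrees $\delta$, $L$ and $k-\delta-L$. It remains to see that the middle bracket lies in $W_m$. If $\omega'$ is $V^K$-free, it lies in $S(v,u,L)=S_m\subseteq W_m$. Otherwise $\omega'=\omega_1V^K\omega_2$, and since $v^K$ is homogeneous of degree $K$, the middle bracket equals
\[
\sum_{e_1+K+e_2=e}\pi\,[\omega_1(v,u)]_{e_1}\;v^K\;[\omega_2(v,u)]_{e_2}\,\kappa\ \in\sum_{i+K+i'=L}T_iv^KT_{i'},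
\]
which is contained in $B^{(m)}\subseteq W_m$ by (b). Summing over the types gives \eqref{eq:window}, and (1) follows.
\end{proof}

\begin{remark}\label{rem:hyp}
Countability of $F$ serves only to list the pairs, and (b) is used only in the last line. The strict inequality in (a), with the same $\sigma$ as in (c), is the heart of the matter. To see what fails without it, let $Y$ be spanned by words of length $\ell$ in some $v\in E$ and $u\in T_1$. Then (1) and (2) contradict each other. Accordingly (a) cannot hold: by (b) and (c) the image of $Y^{2^n}$ modulo $B^{(n)}$ has dimension at most $C\sigma^{\ell_n}$, while by Lemma~\ref{lem:blocks}(ii) with all $S_n=0$ (when $W_n=B^{(n)}$) this dimension is $(\dim(Y+B)/B)^{2^n}$, and letting $n\to\infty$ gives $\dim(Y+B)/B\le\sigma^\ell$.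
\end{remark}

Let $I$ be as in Proposition~\ref{prop:main} and $A=T/I$; we denote elements of $T$ and their images in $A$ by the same letters. Then $A$ is graded with $A_0=F$ and $\dim A_k<\infty$. Since $E\ne\emptyset$, property (1) applied to the product $u^N$ shows that $A^+$ is nil, so Section~\ref{sec:groups} applies, and (1) says that the elements of $E$ are pairwise nilpotent. If $Y$ is spanned by words in two elements $s,r\in T_1$, then by (2) the subalgebra of $A$ generated by $s$ and $r$ is nonzero in each degree $\ell_n$, and hence infinite-dimensional.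

\section{Three generators: proof of Theorem~\ref{thm:three}}\label{sec:three}

Let $F=\mathbb F_p$ or $F=\mathbb Q$. Apply Proposition~\ref{prop:main} to $T=F\langle x,y,z\rangle$, $\ell=2$, the data \eqref{eq:data}, $E=\{x,y,z\}$, $K=3$, $\sigma=1.85$ and $C=2$. Hypothesis (a) holds by \eqref{eq:four}, since $1.85^2=3.4225<4$; hypothesis (b) is \eqref{eq:cubes}; and (c) is part of Lemma~\ref{lem:count}.

In $A=T/I$ put $a=1+x$, $b=1+y$, $c=1+z$ and $G=\langle a,b,c\rangle\le1+A^+$. By Lemma~\ref{lem:in}, $a,b,c\in\operatorname{nil}(G)$. We have
\[
ab=1+s+xy,\qquad ac=1+r+xz,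
\]
and $s,r$ generate an infinite-dimensional subalgebra of $A$. By Lemma~\ref{lem:out}, $\langle ab,ac\rangle$ is not nilpotent. Hence $ab\notin\operatorname{nil}(G)$ although $a,b\in\operatorname{nil}(G)$, so $\operatorname{nil}(G)$ is not a subgroup. By Lemma~\ref{lem:torsion}, $G$ is a residually finite $p$-group if $F=\mathbb F_p$, and it is torsion-free and residually (torsion-free nilpotent) if $F=\mathbb Q$. In the first case $G$ is infinite, because finite $p$-groups are nilpotent. \qed

\section{Commuting factors: proof of Theorem~\ref{thm:commuting}}\label{sec:commuting}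

Now $x$ and $y$ are to commute, and $s=x+y$ is to generate an infinite-dimensional subalgebra with the third generator $z$. If $x$ and $y$ are commuting nilpotent elements, then $s$ is nilpotent too, so the words in $s,z$ no longer grow like $2^L$. The gap in growth rates has a different source: a sum of commuting nilpotent elements can have a larger nilpotency index than either summand.

Let $F=\mathbb F_p$ or $F=\mathbb Q$. Put $K=2$ if $\operatorname{char}F\ne2$ and $K=3$ if $\operatorname{char}F=2$. In the commutative algebra $\Lambda=F[x,y]/(x^2,y^K)$, which has the basis $x^iy^j$ with $i<2$, $j<K$, we have $x^K=y^K=0$, while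
\begin{equation}\label{eq:index}
s^K\ne0 .
\end{equation}
Indeed, for $K=2$ we have $s^2=2xy\ne0$ (and $s^3=0$), and for $K=3$ in characteristic $2$ we have $s^2=y^2$ and $s^3=xy^2\ne0$ (and $s^4=0$). So the pairs containing $x$ or $y$ will cost about $c_K$, while $c_{K+1}$ words in $s,z$ are available. In characteristic $2$ the choice $K=2$ would give $s^2=x^2+y^2=0$ and no gap; this is why $p=2$ is treated differently.

Let $T=F\langle x,y,z\rangle$ and let $J$ be the ideal of $T$ generated by the set $\mathcal R=\{x^2,\ y^K,\ xy-yx\}$.

\begin{lemma}\label{lem:indep}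
The words in $s,z$ that do not contain $s^{K+1}$ as a factor are linearly independent modulo $J$.
\end{lemma}

\begin{proof}
Let $D=F\langle x,y\rangle$ and let $J_0$ be the ideal of $D$ generated by $\mathcal R$, so $D/J_0=\Lambda$. A monomial of $T$ with exactly $k$ letters $z$ is uniquely of the form $\mu_0z\mu_1z\cdots z\mu_k$ with monomials $\mu_i\in D$, so $T\cong\bigoplus_{k\ge0}D^{\otimes(k+1)}$ as vector spaces. The ideal $J$ is spanned by the elements $\mu\rho\nu$ with $\rho\in\mathcal R$ and monomials $\mu,\nu$. As $\rho$ does not involve $z$, these correspond to the tensors in which one factor has the form $\mu_*\rho\nu_*$ with monomials $\mu_*,\nu_*\in D$ and the other factors are monomials. Thus $J$ corresponds to $\bigoplus_k\sum_iD^{\otimes i}\otimes J_0\otimes D^{\otimes(k-i)}$, and $T/J\cong\bigoplus_k\Lambda^{\otimes(k+1)}$ by the fact recalled before Lemma~\ref{lem:blocks}. The word $s^{i_0}zs^{i_1}\cdots zs^{i_k}$ maps to $s^{i_0}\otimes\dots\otimes s^{i_k}$. By \eqref{eq:index} the elements $1,s,\dots,s^K$ of $\Lambda$ are nonzero and homogeneous of different degrees, hence independent,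 so these tensors with $0\le i_0,\dots,i_k\le K$ are independent.
\end{proof}

The natural choice $B=J\cap T_\ell$ does not suffice. We need $xy=yx$ to hold in $A$, so by the definition of $I$ the relation must be killed in every position, including those where it straddles two blocks; recall that in Section~\ref{sec:example} the square $x^2$ escaped in exactly this way. We therefore also kill every block that does not end in $z$. Then a relation from $\mathcal R$, which involves only $x$ and $y$, cannot cross a block boundary in a surviving monomial. The price is one prescribed letter per block, which is negligible for large $\ell$.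

Let $\ell\ge2$, to be fixed below. Let $Z\subseteq T_\ell$ be the span of the monomials not ending in $z$, let $Y_0\subseteq T_{\ell-1}$ be the span of the words of length $\ell-1$ in $s,z$, and put
\[
B=(J\cap T_\ell)+Z,\qquad Y=Y_0z,\qquad E=\{x,y\}.
\]

\begin{lemma}\label{lem:straddle}
If $\rho\in\mathcal R$ has degree $d$ and $i+d+i'=\ell_n$, then $T_i\rho T_{i'}\subseteq B^{(n)}$.
\end{lemma}

\begin{proof}
Let $\mu\in T_i$ and $\nu\in T_{i'}$ be monomials. If $[i,i+d)$ lies in a block $[\alpha\ell,(\alpha+1)\ell)$, then $\mu\rho\nu\in T_{\alpha\ell}(J\cap T_\ell)T_{\ell_n-(\alpha+1)\ell}$. Otherwise $i<\alpha\ell<i+d$ for some $\alpha\ge1$. In every monomial of $\mu\rho\nu$ the letter number $\alpha\ell$ then comes from $\rho$, so it is $x$ or $y$. It is the last letter of the block $[(\alpha-1)\ell,\alpha\ell)$, so this block lies in $Z$ and $\mu\rho\nu\in T_{(\alpha-1)\ell}ZT_{\ell_n-\alpha\ell}$. In both cases $\mu\rho\nu\in B^{(n)}$.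
\end{proof}

We check the hypotheses of Proposition~\ref{prop:main}, with $C=2$ and with $\sigma=1.7$ if $K=2$ and $\sigma=1.85$ if $K=3$. Hypothesis (c) is part of Lemma~\ref{lem:count}. Hypothesis (b) for $v=y$ is Lemma~\ref{lem:straddle}, and for $v=x$ it follows from that lemma because $T_ix^KT_{i'}\subseteq T_ix^2T_{i'+K-2}$.

For (a), note that $J$ is homogeneous and $J\cap T_\ell$ is spanned by the elements $\mu\rho\nu$ of degree $\ell$ with $\rho\in\mathcal R$ and monomials $\mu,\nu$. If $\nu=\nu'z$, then $\mu\rho\nu\in(J\cap T_{\ell-1})z$. Otherwise $\nu$ is empty or ends in $x$ or $y$, and $\mu\rho\nu\in Z$. Hence $B=(J\cap T_{\ell-1})z\oplus Z$. As $T_\ell=T_{\ell-1}z\oplus Z$, we get $T_\ell/B\cong T_{\ell-1}/(J\cap T_{\ell-1})$, and the image of $Y$ corresponds to the image of $Y_0$. Lemmas~\ref{lem:indep} and~\ref{lem:count} give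
\[
\dim(Y+B)/B\ \ge\ c_{K+1}(\ell-1)\ \ge\ \theta^{\ell-1},
\]
where $\theta=1.8$ if $K=2$ and $\theta=1.9$ if $K=3$. In both cases $\theta>\sigma$, so $\theta^{\ell-1}>\sigma^\ell$ for large $\ell$. Fix such an $\ell$; then (a) holds.

Take $I$ from Proposition~\ref{prop:main}, and put $A=T/I$, $a=1+x$, $b=1+y$, $h=1+z$ and $G=\langle a,b,h\rangle\le1+A^+$. By Lemma~\ref{lem:straddle} and property (3), $\mathcal R\subseteq I$, so $x^2=y^K=0$ and $xy=yx$ in $A$; in particular $ab=ba$. By Lemma~\ref{lem:in}, $a,b\in\operatorname{nil}(G)$. The space $Y$ is spanned by words in $s$ and $z$, so $s$ and $z$ generate an infinite-dimensional subalgebra of $A$. Since $ab=1+s+xy$ and $h=1+z$, Lemma~\ref{lem:out} shows that $\langle ab,h\rangle$ is not nilpotent, and so $ab\notin\operatorname{nil}(G)$. By Lemma~\ref{lem:torsion}, $G$ is a residually finite $p$-group if $F=\mathbb F_p$ and torsion-free if $F=\mathbb Q$.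

It remains to find the orders of $a$ and $b$ over $\mathbb F_p$. We have $a^p=1+x^p=1$ for every $p$. If $p=2$, then $K=3$ and $b^4=1+y^4=1$. If $p$ is odd, then $K=2$ and $b^p=1+y^p=1$; moreover $a\ne1$ and $b\neq1$, since otherwise $ab\in\{a,b\}\subseteq\operatorname{nil}(G)$. So for odd $p$ both $a$ and $b$ have order exactly $p$. \qed

\begin{thebibliography}{9}

\bibitem{JS}
E.~Jespers and M.~H.~Shahzamanian,
\emph{The Non-Nilpotent Graph of a Semigroup},
arXiv:1203.2428 (2012).

\end{thebibliography}
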